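# Averages over cubes with random signs: $\mathcal R$-boundedness on $L^p(\mathbb R^d,w;X)$

## 1. A moving basis vector in $\ell^1_8$

Cut $[0,1)$ into eight cells $J_1,\dots,J_8$ of length $\frac18$, and let $e_1,\dots,e_8$ be the unit vectors of $\ell^1_8$, that is, of $\mathbb R^8$ with the norm $\|z\|=\sum_i|z_i|$. Let $f:\mathbb R\to\ell^1_8$ be $f(x)=e_i$ for $x\in J_i$ and $f(x)=0$ off $[0,1)$. As $x$ moves, $f(x)$ moves through the basis.

Average $f$ over the intervals $[\frac12-r,\frac12+r]$ with $r=\frac12,\frac14,\frac18$. The results are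
$$a_1=\tfrac18(1,1,1,1,1,1,1,1),\qquad a_2=\tfrac14(0,0,1,1,1,1,0,0),\qquad a_3=\tfrac12(0,0,0,1,1,0,0,0).$$
Each has norm $1$: no single average is larger than the function. Now put signs in front. Up to a global sign there are four patterns.

- $\|a_1+a_2+a_3\|=3$.
- $a_1+a_2-a_3$ has coordinates $\frac18$ (cells $1,2,7,8$), $\frac38$ (cells $3,6$), $-\frac18$ (cells $4,5$), so its norm is $\frac{4+6+2}{8}=\frac32$.
- $a_1-a_2+a_3$ has coordinates $\frac18,-\frac18,\frac38$ on these groups of cells, so its norm is $\frac{4+2+6}8=\frac32$.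
- $-a_1+a_2+a_3$ has coordinates $-\frac18,\frac18,\frac58$, so its norm is $\frac{4+2+10}{8}=2$.

The mean over random signs is $\frac14(3+\frac32+\frac32+2)=2$. Without averaging we would have $(\pm1\pm1\pm1)f(\frac12)$, whose norm has mean $\frac14(3+1+1+1)=\frac32$.

The discrepancy grows. Take $2^N$ cells of length $2^{-N}$, the analogous $f$ with values in $\ell^1_{2^N}$, and let $a_j$ be its average over $[\frac12-2^{-j},\frac12+2^{-j}]$, $1\le j\le N$. A cell inside this interval has coordinate $2^{j-1}2^{-N}$ in $a_j$, and all other cells have coordinate $0$. For $i<N$ let $R_i$ be the set of cells inside the $i$-th interval and outside the $(i+1)$-st; there are $2^{N-i}$ of them. Let $R_N$ be the two cells in the $N$-th interval. On $R_i$ the coordinate of $\sum_j\varepsilon_ja_j$ is $2^{-N}\sum_{j\le i}\varepsilon_j2^{j-1}$. Since $\big|\sum_{j<i}\varepsilon_j2^{j-1}\big|\le 2^{i-1}-1$, the last term decides the sign, and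
$$\Big|\sum_{j\le i}\varepsilon_j2^{j-1}\Big|=2^{i-1}+\varepsilon_i\sum_{j<i}\varepsilon_j2^{j-1}$$
has mean $2^{i-1}$. Hence
$$\mathbb E\Big\|\sum_{j=1}^N\varepsilon_ja_j\Big\|=\sum_{i=1}^{N-1}2^{N-i}\,2^{-N}\,2^{i-1}+2\cdot2^{-N}\,2^{N-1}=\frac{N+1}{2},$$
while $\mathbb E\big\|\sum_j\varepsilon_jf(\tfrac12)\big\|=\mathbb E\big|\sum_j\varepsilon_j\big|\le\sqrt N$.

So averages over dyadically shrinking intervals, each a contraction, can together turn $\sqrt N$ into $N/2$ when the values lie in $\ell^1$. Which spaces of values are safe? Does the answer survive if $dx$ is replaced by a weighted measure, and if all radii are allowed? These are the questions of the lecture.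

## 2. Random signs, UMD spaces, Muckenhoupt weights, and the statements

Throughout, $d\ge1$, $X$ is a real or complex Banach space, $\mathcal B(E)$ is the space of bounded operators on $E$, and $(\varepsilon_n)$ are independent Rademacher variables (uniform signs $\pm1$) on a probability space $\Omega$. On points of $\mathbb R^d$ we use $|x|=\max_i|x_i|$; for sets, $|Q|$ is Lebesgue measure. Cubes have sides parallel to the axes, and $Q[x,r]=x+[-r,r]^d$. A weight is a locally integrable $w>0$ a.e., $w(F)=\int_Fw$, and $L^p(\mathbb R^d,w;X)$, or $L^p(w;X)$, has norm $\big(\int\|f\|_X^p\,w\big)^{1/p}$. We study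
$$A_rf(x)=\frac1{|Q[x,r]|}\int_{Q[x,r]}f(y)\,dy .$$

**Definition ($\mathcal R$-boundedness).** $\mathcal T\subset\mathcal B(E)$ is $\mathcal R$-bounded if there is $C$ with
$$\Big\|\sum_{n=1}^N\varepsilon_nT_nx_n\Big\|_{L^2(\Omega;E)}\le C\Big\|\sum_{n=1}^N\varepsilon_nx_n\Big\|_{L^2(\Omega;E)}$$
for all $N$, $T_n\in\mathcal T$, $x_n\in E$.

The case $N=1$ shows that $\mathcal R$-bounded sets are uniformly bounded. The converse fails: on $L^p(\mathbb R)$, $p\neq2$, the translations $T_nf=f(\cdot-n)$ are isometries. By Khintchine's inequality $\|\sum\varepsilon_nf_n\|_{L^2(\Omega;L^p)}$ is comparable to $\|(\sum|f_n|^2)^{1/2}\|_{L^p}$. If $p<2$, take $f_n=\mathbf 1_{[0,1)}$: the square function before translating has norm $\sqrt N$, and after translating $N^{1/p}$. If $p>2$, take $f_n=\mathbf 1_{[-n,-n+1)}$: now it is $N^{1/p}$ before and $\sqrt N$ after.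

**Definition (UMD).** $X$ is a UMD space if for some (equivalently, all) $q\in(1,\infty)$ there is $\beta=\beta_{q,X}\ge1$ with $\|\sum\epsilon_nd_n\|_{L^q(\Omega;X)}\le\beta\|\sum d_n\|_{L^q(\Omega;X)}$ for all $X$-valued $L^q$-martingale difference sequences $(d_n)$ and all signs $\epsilon_n\in\{-1,1\}$.

A Hilbert space is UMD: for $q=2$ martingale differences are orthogonal in $L^2(\Omega;X)$, so $\beta=1$ works.

**Definition (type).** $X$ has type $t\in[1,2]$ if $\|\sum\varepsilon_nx_n\|_{L^2(\Omega;X)}\le C(\sum\|x_n\|^t)^{1/t}$ for all finite families. Type $1$ always holds; type is nontrivial if $t>1$.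

The space $\ell^1$ has no nontrivial type: for unit vectors the left side is $N$ and the right side $CN^{1/t}$. We use three textbook facts. By Pisier and Maurey–Pisier, $X$ has nontrivial type if and only if it does not contain the spaces $\ell^1_n$ uniformly (with one isomorphism constant for all $n$). UMD spaces are super-reflexive (Maurey), hence do not contain the $\ell^1_n$ uniformly, hence have nontrivial type. If $X$ has nontrivial type, so does $L^q(\mathbb R^d;X)$ for $1<q<\infty$.

**Definition (weights).** For $p\in(1,\infty)$, $w\in A_p$ if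
$$[w]_{A_p}=\sup_Q\Big(\frac1{|Q|}\int_Qw\Big)\Big(\frac1{|Q|}\int_Qw^{-\frac1{p-1}}\Big)^{p-1}<\infty .$$
If the supremum is taken only over cubes of side $\le1$ and is finite, we write $w\in A_p^{\rm loc}$.

The weight $w(x)=e^{x_1}$ separates the two classes. On a cube whose first coordinate ranges over $[a,a+\ell]$, $\ell\le1$, the product is at most $e^{a+1}e^{-a}=e$. On $[-R,R]^d$ the first factor is $\sinh(R)/R$ and the second is at least $1$ by Jensen's inequality, so the product is unbounded.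

Let $\mathcal M$ be the uncentered maximal operator over cubes. For $v\in A_p$ we recall the following classical facts, with constants and exponents depending only on $d,p,[v]_{A_p}$.

- (W1) Muckenhoupt's theorem: $\mathcal M$ is bounded on $L^p(v)$.
- (W2) Openness: $v\in A_{p/q}$ for some $q\in(1,p)$.
- (W3) Reverse Hölder: $\big(\frac1{|Q|}\int_Qv^{1+\alpha}\big)^{1/(1+\alpha)}\le\frac C{|Q|}\int_Qv$ for some $\alpha>0$ and all cubes $Q$.

If (W3) holds for $\alpha$, it holds for smaller $\alpha$. By Hölder it gives, with $\eta=\frac\alpha{1+\alpha}$ and measurable $F\subset Q$,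
$$v(F)\le|F|^{\eta}\Big(\int_Qv^{1+\alpha}\Big)^{\frac1{1+\alpha}}\le C\Big(\frac{|F|}{|Q|}\Big)^{\eta}v(Q).\tag{2.1}$$
Since $v^{-1/(p-1)}\in A_{p'}$, $p'=\frac p{p-1}$, (W3) also applies to it. Finally $v^{-1/(p-1)}\in L^1_{\rm loc}$, so $L^p(v;X)\subset L^1_{\rm loc}(\mathbb R^d;X)$ by Hölder; and $\|A_rf\|_X\le\mathcal M(\|f\|_X)$, so each $A_r$ is bounded on $L^p(v;X)$.

The question is from Nick Lindemulder, "Difference Norms for Vector-Valued Bessel Potential Spaces with an Application to Pointwise Multipliers", arXiv:1505.08039 (2015): given a UMD space $X$, $p\in(1,\infty)$, $w\in A_p(\mathbb R^d)$, $c>0$, is $\{A_{c2^{-j}}:j\ge1\}$ $\mathcal R$-bounded on $L^p(\mathbb R^d,w;X)$? The answer is yes.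

**Theorem 1.** Let $X$ be UMD, $p\in(1,\infty)$, $w\in A_p(\mathbb R^d)$, $c>0$. Then $\{A_{c2^{-j}}:j\in\mathbb Z\}$, hence $\{A_{c2^{-j}}:j\ge1\}$, is $\mathcal R$-bounded in $\mathcal B(L^p(\mathbb R^d,w;X))$.

**Theorem 2.** Under the same assumptions $\{A_r:r>0\}$ is $\mathcal R$-bounded in $\mathcal B(L^p(\mathbb R^d,w;X))$. The bound depends only on $d,p,X,[w]_{A_p}$.

**Theorem 3.** Let $X\neq\{0\}$ be UMD, $p\in(1,\infty)$, $c>0$, and let $w>0$ a.e. be locally integrable. The following are equivalent: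

1. $A_{c2^{-j}}$, $j\ge1$, are well defined and uniformly bounded on $L^p(w;X)$.
2. $\{A_{c2^{-j}}:j\ge1\}$ is $\mathcal R$-bounded on $L^p(w;X)$.
3. For all $c'<\infty$, $\{A_r:0<r\le c'\}$ is $\mathcal R$-bounded on $L^p(w;X)$.
4. $w\in A_p^{\rm loc}$.

Likewise, $\{A_r:r>0\}$ is $\mathcal R$-bounded on $L^p(w;X)$ if and only if $\{A_{c2^j}:j\in\mathbb Z\}$ is uniformly bounded there, if and only if $w\in A_p$.

**Proposition 4.** If $X$ is any Banach space for which $\{A_{c2^{-j}}:j\ge1\}$ is $\mathcal R$-bounded on the unweighted space $L^p(\mathbb R^d;X)$, then $X$ has nontrivial type.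

We do not claim that UMD is necessary.

Three tools are used constantly. The Kahane–Khintchine inequalities say that all $L^q(\Omega)$-norms, $1\le q<\infty$, of Rademacher sums $\sum\varepsilon_nx_n$ are equivalent, with constants depending only on the exponents. Kahane's contraction principle says $\|\sum\varepsilon_nc_nx_n\|_{L^q(\Omega;X)}\le\|\sum\varepsilon_nx_n\|_{L^q(\Omega;X)}$ for real $|c_n|\le1$. The third is about repeated operators.

**Remark 2.1 (repetitions).** If the $\mathcal R$-inequality (with $L^q(\Omega)$-norms) holds for pairwise distinct members of a family, it holds with repetitions, with the same constant. Indeed, let $\varepsilon'_T$ be further independent signs, one for each operator $T$. Then $(\varepsilon_n)_n$ has the law of $(\varepsilon'_{T_n}\varepsilon_n)_n$, and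
$$\sum_n\varepsilon'_{T_n}\varepsilon_nT_nx_n=\sum_T\varepsilon'_T\,T\Big(\sum_{n:T_n=T}\varepsilon_nx_n\Big).$$
For fixed $(\varepsilon_n)$ apply the inequality for distinct operators to the vectors in parentheses, then integrate in $(\varepsilon_n)$. The same works for an indexed family, with distinct indices.

By Fubini and Kahane–Khintchine, $\mathcal R$-boundedness of $\mathcal T$ on $L^q(v;X)$ is equivalent, up to constants depending on $q$, to
$$\Big\|\sum\varepsilon_nT_nf_n\Big\|_{L^q(\Omega\times\mathbb R^d,\,v;X)}\le C\Big\|\sum\varepsilon_nf_n\Big\|_{L^q(\Omega\times\mathbb R^d,\,v;X)}.\tag{2.2}$$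

Below, $C$ depends on $d$, exponents, $X$ and the $A_p$ constant of the weight, and never on $k$, the operators or the functions. It may change from line to line.

## 3. Uniform copies of $\ell^1_n$ destroy the bound: proof of Proposition 4

We spread the example of Section 1 over a set of points $x$ of positive measure, in any dimension.

**Step 1: reduction to $\ell^1_n$ and $c=1$.** Dilation is, up to a scalar factor, an isometry of the unweighted space and turns $A_{cr}$ into $A_r$, so let $c=1$. Suppose $X$ has no nontrivial type. Then for some $\lambda$ and every $n$ there is a linear $\iota:\ell^1_n\to X$ with $\|z\|\le\|\iota z\|\le\lambda\|z\|$. Since $A_r$ commutes with $\iota$, $\{A_{2^{-j}}:j\ge1\}$ is $\mathcal R$-bounded on $L^p(\mathbb R^d;\ell^1_n)$ with one constant $C_0$ for all $n$.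

**Step 2: the test function.** Let $V_N$ be the span in $L^1([0,1)^d)$ of the indicators of the dyadic cubes of side $2^{-N}$ in $[0,1)^d$; it is isometric to $\ell^1_{2^{Nd}}$. For $x\in[0,1)^d$ let $J(x)\ni x$ be the dyadic cube of side $2^{-N}$ and $f(x)=2^{Nd}\mathbf 1_{J(x)}\in V_N$; let $f=0$ elsewhere. Then $\|f(x)\|=1$ on $[0,1)^d$. With $f_j=f$ for $1\le j\le N-1$,
$$\Big\|\sum_j\varepsilon_jf_j\Big\|_{L^2(\Omega;L^p(\mathbb R^d;V_N))}=\Big(\mathbb E\Big|\sum_j\varepsilon_j\Big|^2\Big)^{1/2}=\sqrt{N-1}.$$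

**Step 3: the averages are large on disjoint rings.** For $t\in[0,1)^d$, $t\in J(y)$ if and only if $y\in J(t)$, so
$$A_{2^{-j}}f(x)(t)=\frac{2^{Nd}\,|J(t)\cap Q[x,2^{-j}]|}{(2\cdot2^{-j})^d}.$$
Let $x\in[\frac14,\frac34]^d$, $1\le j\le N-1$ and $|x-t|\le2^{-j-1}$. Since $2^{-j-1}\le\frac14$, all such $t$ lie in $[0,1]^d$. For $t\in[0,1)^d$ we have $J(t)\subset Q[x,2^{-j-1}+2^{-N}]\subset Q[x,2^{-j}]$, so $A_{2^{-j}}f(x)(t)=2^{-d}2^{jd}$. The rings $\{2^{-j-2}<|x-t|\le2^{-j-1}\}$ are disjoint, with measure $2^{-jd}(1-2^{-d})$.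

**Step 4: comparison.** For scalars, $\mathbb E|\sum_j\varepsilon_ja_j|\ge\max_j|a_j|$ by contraction. Hence for $x\in[\frac14,\frac34]^d$
$$\mathbb E\Big\|\sum_j\varepsilon_jA_{2^{-j}}f(x)\Big\|_{L^1}\ge\int\max_{j\le N-1}A_{2^{-j}}f(x)(t)\,dt\ge\sum_{j=1}^{N-1}2^{-d}2^{jd}\,2^{-jd}(1-2^{-d})=c_d(N-1),$$
with $c_d=2^{-d}(1-2^{-d})$. By Minkowski's inequality the $L^2(\Omega;L^p(\mathbb R^d;V_N))$-norm of $\sum_j\varepsilon_jA_{2^{-j}}f$ is at least the $L^p([\frac14,\frac34]^d)$-norm of the left side, hence at least $2^{-d/p}c_d(N-1)$. So $2^{-d/p}c_d(N-1)\le C_0\sqrt{N-1}$ for all $N$, which is absurd. $\square$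

## 4. Hilbert spaces, scalars, and the limits of pointwise domination

If $X$ is a Hilbert space, $p=2$ and $w\in A_2$, then $L^2(w;X)$ is a Hilbert space and
$$\mathbb E\Big\|\sum\varepsilon_nA_{r_n}f_n\Big\|^2=\sum\|A_{r_n}f_n\|^2\le C\sum\|f_n\|^2=C\,\mathbb E\Big\|\sum\varepsilon_nf_n\Big\|^2,$$
because the $A_r$ are uniformly bounded by (W1).

If $X=\mathbb R$ and $w=1$, then by Khintchine the claim reads $\|(\sum|A_{r_n}f_n|^2)^{1/2}\|_{L^p}\le C\|(\sum|f_n|^2)^{1/2}\|_{L^p}$. It follows from $|A_rf|\le\mathcal Mf$ and the Fefferman–Stein inequality for sequences of maximal functions.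

The natural first attempt is to imitate this: dominate $\|A_rf\|_X$ by $\mathcal M(\|f\|_X)$. It stops at once. Domination replaces the vectors $f_n(x)$ by their norms, while $\|\sum\varepsilon_nf_n(x)\|_X$ depends on their directions. The bound $\|A_rf\|_X\le\mathcal M(\|f\|_X)$ holds for $X=\ell^1$ too, and there the claim is false by Proposition 4. The UMD property must enter, so martingales must enter.

## 5. Random grids and Stein's inequality

The purpose of this section is to see which averages UMD controls directly. Conditional expectations are controlled by the following inequality.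

**Lemma 5.1 (Stein's inequality; Bourgain).** Let $X$ be UMD, $q\in(1,\infty)$, let $\mathcal F_1\subset\dots\subset\mathcal F_N$ be $\sigma$-algebras on a probability space $P_0$, and $E_n=E(\cdot|\mathcal F_n)$. Then
$$\Big\|\sum\varepsilon_nE_nf_n\Big\|_{L^q(\Omega\times P_0;X)}\le\beta\Big\|\sum\varepsilon_nf_n\Big\|_{L^q(\Omega\times P_0;X)}.$$

*Proof.* The plan is to recognize $\varepsilon_nE_nf_n$ as every second difference of one martingale. Let $F=\sum\varepsilon_nf_n$ and
$$\mathcal H_{2n-1}=\sigma(\varepsilon_1,\dots,\varepsilon_{n-1})\otimes\mathcal F_n,\qquad\mathcal H_{2n}=\sigma(\varepsilon_1,\dots,\varepsilon_n)\otimes\mathcal F_n .$$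
This is a filtration. Signs that are not yet revealed average to zero, so $E(F|\mathcal H_{2n-1})=\sum_{i<n}\varepsilon_iE_nf_i$ and $E(F|\mathcal H_{2n})=\sum_{i\le n}\varepsilon_iE_nf_i$. With $D_1=E(F|\mathcal H_1)=0$ and $D_m=E(F|\mathcal H_m)-E(F|\mathcal H_{m-1})$ we get $D_{2n}=\varepsilon_nE_nf_n$. Therefore
$$\sum_n\varepsilon_nE_nf_n=\tfrac12\Big(\sum_mD_m+\sum_m(-1)^mD_m\Big).$$
Since $\|\sum_mD_m\|=\|E(F|\mathcal H_{2N})\|\le\|F\|$, UMD bounds the norm by $\frac{1+\beta}2\|F\|\le\beta\|F\|$. $\square$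

To pass from grids to translation-invariant averages we randomize the grid. Fix $L\in\mathbb Z$. For $u\in[0,2^L)^d$ and integers $l\le L$ let
$$\mathcal D_l^u=\{u+2^l(m+[0,1)^d):m\in\mathbb Z^d\},$$
and let $E_l^u$ be the averaging over the cells of $\mathcal D^u_l$. The grids are nested, and $\mathcal D_l^u$ depends only on $u$ modulo $2^l$. The cell containing $x$ is $x-v+[0,2^l)^d$ with $v=(x-u)\bmod 2^l$. If $u$ is uniform in $[0,2^L)^d$, then $v$ is uniform in $[0,2^l)^d$, and averaging over $v$ convolves $f$ with the law of the difference of two independent uniform points. Thus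
$$\mathbb E_uE_l^uf=\phi_{2^l}*f,\qquad\phi(x)=\prod_{i=1}^d(1-|x_i|)_+,\quad h_t(x)=t^{-d}h(x/t).\tag{5.1}$$

*Measurability.* Here $E_l^uf(x)=F(x-v)$, where $F(z)=2^{-ld}\int_{z+[0,2^l)^d}f$ is continuous and $v$ is a Borel function of $(u,x)$. So $(u,x)\mapsto E^u_lf(x)$ is jointly strongly measurable. Its $L^1(dx)$-norm on a compact set is at most the $L^1$-norm of $f$ on the $2^l$-neighborhood, uniformly in $u$. Fubini's theorem and Minkowski's integral inequality in $u$ are therefore available.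

A first consequence: convolutions with the hats $\phi_{2^l}$, $l\in\mathbb Z$, are $\mathcal R$-bounded on $L^q(\mathbb R^d;X)$. For finitely many distinct $l$ choose $L$ above them, apply Lemma 5.1 on each cell of $\mathcal D_L^u$ for fixed $u$, sum $q$-th powers, and average over $u$ with Minkowski; Remark 2.1 takes care of repetitions. But $A_r$ is not convolution with a hat. With $\chi=2^{-d}\mathbf 1_{[-1,1]^d}$,
$$A_rf=\chi_r*f,$$
and $\chi$ jumps on the boundary of the cube.

## 6. Slicing the indicator by smoothness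

The jump causes two separate problems. One is to compare $\chi$ with hats at all. The other is to reach weights, where the textbook route (bound the sharp maximal function of $\|Tf\|$, see Section 10) asks for a kernel estimate $|K(x-y)-K(x'-y)|\le|x-y|^{-d}\omega(|x-x'|/|x-y|)$ with $\sum_m\omega(2^{-m})<\infty$. For $\chi_r$ this fails: with $d=1$, $y=0$, $x=r$, $x'=r+h$, $h>0$, the difference is $\frac1{2r}=\frac12|x-y|^{-1}$ however small $h/r$ is. If all radii are allowed, even integrals fail: for $h=(\tau,\dots,\tau)$ with $\tau>0$ and $x$ in the positive orthant with $|x|\ge2|h|$, a radius $r$ between $|x-h|$ and $|x|$ gives $\sup_r|\chi_r(x)-\chi_r(x-h)|\ge(2|x|)^{-d}$, which is not integrable at infinity.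

We cut $A_r$ into pieces indexed by the relative scale $2^{-k}$ at which they are smooth. Write $r=s2^j$ with $s\in[1,2)$, $j\in\mathbb Z$. Put
$$A_r^{-1}f=\chi_r*\phi_{2^j}*f,\qquad A_r^kf=\chi_r*(\phi_{2^{l-1}}-\phi_{2^l})*f\quad(k\ge0,\ l=j-k).$$

**Reassembly.** The sum telescopes: $\sum_{k=-1}^KA_r^kf=\chi_r*\phi_{2^{j-K-1}}*f$. For $f\in L^1_{\rm loc}(\mathbb R^d;X)$ this tends to $A_rf(x)$ for every $x$: the kernels $\chi_r*\phi_{2^{j-K-1}}$ are uniformly bounded, supported in a fixed compact set, and converge to $\chi_r$ off the null set $\partial Q[0,r]$, so dominated convergence applies.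

**Kernel bounds.** Let $K_r^k$ be the kernel of $A_r^k$. The support of $\chi_r$ lies in $\{|x|\le2^{j+1}\}$ and the hats used are supported in $\{|x|\le2^j\}$, so $\operatorname{supp}K_r^k\subset\{|x|\le2^{j+2}\}$ and $|K_r^k|\le C2^{-jd}$. Since $\phi$ is Lipschitz with compact support, $\|\phi_t(\cdot+h)-\phi_t\|_1\le C|h|/t$. Together with $\|\chi_r\|_\infty\le2^{-jd}$ this gives
$$|K_r^k(x)-K_r^k(x')|\le C2^{-jd}\min(1,2^{k-j}|x-x'|).$$
Let $|x-y|\ge2|x-x'|$, $x\neq y$, and let $K_r^k(x-y)$ or $K_r^k(x'-y)$ be nonzero. Then $|x-y|\le2^{j+2}$ in the first case and $|x-y|\le2^{j+2}+\frac12|x-y|$ in the second, so $|x-y|\le2^{j+3}$ and $2^{-j}\le8/|x-y|$. Hence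
$$\sup_{r>0}|K_r^k(x-y)-K_r^k(x'-y)|\le\frac C{|x-y|^d}\min\Big(1,\frac{2^k|x-x'|}{|x-y|}\Big),\qquad|x-y|\ge2|x-x'|,\ x\ne y.\tag{6.1}$$

Summing the minimum over dyadic annuli $|x-y|\approx2^m|x-x'|$ costs about $k$. So each piece will have a weighted bound growing only linearly in $k$. This is harmless if the unweighted bound decays exponentially in $k$: we can then interpolate between the two. The core of the proof is this decay.

## 7. Decoupling: rearranging increments without changing their law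

The pieces $A_r^k$ will lead to functions whose cells have been shifted at each scale. The next lemma says that UMD tolerates any rearrangement of martingale increments that keeps their conditional distributions.

**Lemma 7.1.** Let $X$ be UMD and let $P_0$ be a cube with normalized Lebesgue measure. Let $\mathcal F_1,\dots,\mathcal F_{m+1}$ be finite partitions of $P_0$, each refining the previous one, each consisting of congruent cubes. Let $a_i,b_i:P_0\to X$ $(1\le i\le m)$ be constant on the cells of $\mathcal F_{i+1}$, and suppose that on each $P\in\mathcal F_i$ the functions $a_i$ and $b_i$ have mean zero and the same distribution. Then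
$$\Big\|\sum_ia_i\Big\|_{L^q(P_0;X)}\le\beta^2\Big\|\sum_ib_i\Big\|_{L^q(P_0;X)}.$$

*Proof.* **Step 1: a second random path.** Let $x$ be uniform in $P_0$ and let $\xi_i\in\mathcal F_i$ be the cell containing $x$. Given $(\xi_i)_i$, let $\zeta_2,\dots,\zeta_{m+1}$ be independent, with $\zeta_{i+1}$ uniform on the $\mathcal F_{i+1}$-cells contained in $\xi_i$. So $\zeta_{i+1}$ is an alternative next step from $\xi_i$, which the path does not follow. Let $\mathcal H_i=\sigma(\xi_1,\dots,\xi_i,\zeta_2,\dots,\zeta_i)$. The conditional law of $\zeta_2,\dots,\zeta_i$ given all the $\xi$'s depends on $\xi_1,\dots,\xi_{i-1}$ only. So knowing these $\zeta$'s does not affect the law of $\xi_{i+1}$, and given $\mathcal H_i$ the cells $\xi_{i+1},\zeta_{i+1}$ are i.i.d. and uniform on the $\mathcal F_{i+1}$-cells in $\xi_i$.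

**Step 2: swapping the two paths costs $\beta$.** Write $b_i(\xi_{i+1})$ for the value of $b_i$ on the cell $\xi_{i+1}$, and put
$$u_i=\tfrac12\big(b_i(\xi_{i+1})+b_i(\zeta_{i+1})\big),\qquad v_i=\tfrac12\big(b_i(\xi_{i+1})-b_i(\zeta_{i+1})\big).$$
Since $b_i$ has mean zero on $\xi_i$, $E(u_i|\mathcal H_i)=0$. Exchanging $\xi_{i+1}$ and $\zeta_{i+1}$ fixes $u_i$ and negates $v_i$, so $E(v_i|\mathcal H_i,u_i)=0$. As $u_i,v_i$ are $\mathcal H_{i+1}$-measurable, $(u_1,v_1,u_2,v_2,\dots)$ is a martingale difference sequence. Now $u_i+v_i=b_i(\xi_{i+1})$ and $u_i-v_i=b_i(\zeta_{i+1})$. Flipping the signs of the $v_i$, in either direction, gives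
$$\tfrac1\beta\Big\|\sum b_i(\xi_{i+1})\Big\|_{L^q}\le\Big\|\sum b_i(\zeta_{i+1})\Big\|_{L^q}\le\beta\Big\|\sum b_i(\xi_{i+1})\Big\|_{L^q}=\beta\Big\|\sum b_i\Big\|_{L^q(P_0;X)},$$
and the same holds for $a_i$.

**Step 3: on the second path $a$ and $b$ are indistinguishable.** Given $(\xi_i)$, both $(a_i(\zeta_{i+1}))_i$ and $(b_i(\zeta_{i+1}))_i$ are independent sequences, and their marginal laws agree, being the distributions of $a_i$ and $b_i$ on $\xi_i$. So $\|\sum a_i(\zeta_{i+1})\|_{L^q}=\|\sum b_i(\zeta_{i+1})\|_{L^q}$, and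
$$\Big\|\sum a_i\Big\|\le\beta\Big\|\sum a_i(\zeta_{i+1})\Big\|=\beta\Big\|\sum b_i(\zeta_{i+1})\Big\|\le\beta^2\Big\|\sum b_i\Big\|.\qquad\square$$

## 8. The decay $2^{-k}$ without weights

**Proposition 8.1.** Let $X$ be UMD, $q\in(1,\infty)$, $k\ge-1$, and let $S\subset[1,2)$ be contained in an interval $[s_0,s_0+2^{-k})$, $s_0\in[1,2)$. Then $\{A^k_{s2^j}:j\in\mathbb Z,\ s\in S\}$ is $\mathcal R$-bounded on $L^q(\mathbb R^d;X)$ with constant $\le C(k+5)2^{-k}$.

By (5.1), $A_r^k$ is an average over grids of $A_r$ applied to $E_{l-1}^uf-E_l^uf$, a function living on cells of size about $2^{-k}r$. Then $A_r$ averages over about $2^{kd}$ cells, each with weight about $2^{-kd}$. If shifting by $n$ cells has an $\mathcal R$-bound $C(k+5)$ for $|n|\lesssim2^k$ (Lemma 8.2 below, on suitable cells), the triangle inequality over all shifts gives only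
$$2^{-kd}\cdot2^{kd}\cdot C(k+5),$$
and the sum over $k$ diverges. This is the exact point where the direct approach stops. The way out is cancellation: $E_{l-1}^uf-E_l^uf$ has integral zero over each cell of $\mathcal D_l^u$, so the cells inside $Q[x,r]$ contribute nothing. Only the roughly $2^{k(d-1)}$ cells along $\partial Q[x,r]$ remain, and a factor $2^{-k}$ is gained. The hypothesis on $S$ ensures that the set of boundary shifts is the same for all operators in the family.

*Proof.* Take finitely many $r_\nu=s_\nu2^{j_\nu}$ and $f_\nu\in L^q(\mathbb R^d;X)$. Put $l_\nu=j_\nu-k$, $\lambda_\nu=l_\nu-1$, $M=k+4$, and fix an integer $L\ge\max_\nu l_\nu+M$. For $l+M\le L$ let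
$$U_l^u=E_{l-1}^u-E_l^u\ \ (k\ge0),\qquad U_l^u=E_{l-1}^u\ \ (k=-1).$$

**Step 1: replace $A_r^k$ by grid operators on well-placed cells.** By (5.1), $\mathbb E_uA_rU_l^uf=A_r^kf$ for $r=s2^j$, $l=j-k$. Later we must shift cells without leaving a common ancestor, so we keep only cells in the middle of their ancestor. Call $I\in\mathcal D_l^u$ good if its position in $\{0,\dots,2^M-1\}^d$ within its ancestor $P\in\mathcal D_{l+M}^u$ lies in $\{2^{M-2},\dots,3\cdot2^{M-2}-1\}^d$. Write $u=u'+2^lu''$ with $u'\in[0,2^l)^d$ and $u''\in\{0,\dots,2^{L-l}-1\}^d$; these are independent and uniform. The value $U_l^uf(x)$ depends on $u'$ only. The position of the cell containing $x$ is $\lfloor(x-u')/2^l\rfloor-u''$ modulo $2^M$ (coordinatewise integer part), which given $u'$ is uniform because $L-l\ge M$. So the cell is good with conditional probability $2^{-d}$. With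
$$g_l^u(f)=\mathbf 1_{\bigcup\{I\in\mathcal D_l^u\ \text{good}\}}\,U_l^uf$$
we get $\mathbb E_ug_l^u(f)(x)=2^{-d}\,\mathbb E_uU_l^uf(x)$, hence
$$A_r^kf=2^d\,\mathbb E_uA_rg_l^u(f).\tag{8.1}$$
(The set of $(u,x)$ with $x$ in a good cell is Borel, so the measurability remark of Section 5 applies to $g_l^u(f)$.) The same random $u$ serves all $\nu$. By Minkowski it suffices to estimate $\sum_\nu\varepsilon_\nu A_{r_\nu}g_\nu$, $g_\nu=g^u_{l_\nu}(f_\nu)$, for fixed $u$ with a constant independent of $u$. We drop $u$ from the notation.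

**Step 2: only boundary cells contribute.** The function $g_\nu$ is constant on the cells of $\mathcal D_{\lambda_\nu}$, so
$$A_{r_\nu}g_\nu(x)=\sum_{I'\in\mathcal D_{\lambda_\nu}}\frac{|I'\cap Q[x,r_\nu]|}{(2r_\nu)^d}\,g_\nu(I').$$
Let $I\in\mathcal D_{l_\nu}$ be the parent of $I'$. If $I\cap Q[x,r_\nu]=\emptyset$, the coefficient is $0$. If $k\ge0$, $g_\nu$ has integral $0$ over each $I\in\mathcal D_{l_\nu}$, because $U_{l_\nu}f_\nu$ does and goodness is a property of $I$. So if $k\ge0$ and $I\subset Q[x,r_\nu]$, the children of $I$ together contribute $(2r_\nu)^{-d}\int_Ig_\nu=0$, and we may replace their coefficients by $0$. Thus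
$$A_{r_\nu}g_\nu(x)=\sum_{I'\in\mathcal D_{\lambda_\nu}}c_\nu(x,I')\,g_\nu(I'),\qquad0\le c_\nu(x,I')\le\frac{|I'|}{(2r_\nu)^d},$$
with $c_\nu(x,I')=0$ unless $I$ meets $Q[x,r_\nu]$ and, if $k\ge0$, is not contained in it.

**Step 3: count the shifts.** Let $J_\lambda(x)$ be the cell of $\mathcal D_\lambda$ containing $x$ and write $I'=J_{\lambda_\nu}(x)+2^{\lambda_\nu}n$, $n\in\mathbb Z^d$. Rescale and translate so that $2^{\lambda_\nu}=1$ and $J_{\lambda_\nu}(x)=[0,1)^d$. The radius becomes $\rho=s_\nu2^{k+1}$, which lies in $[\rho_0,\rho_0+2)\cap[2^{k+1},2^{k+2})$ with $\rho_0=s_02^{k+1}$. The parent of $I'$ lies in $n+[-1,2)^d$, and $x\in[0,1)^d$.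

If the parent meets $Q[x,\rho]$, then for each $i$ we have $n_i-1<1+\rho$ and $n_i+2>-\rho$, so $|n_i|<\rho+2<2^{k+2}+2\le2^{k+3}$. If in addition the parent is not contained in $Q[x,\rho]$, then for some $i$ either $n_i-1<x_i-\rho<1-\rho$ or $n_i+2>x_i+\rho\ge\rho$. Combined with $|n_i|<\rho+2$ and $\rho_0\le\rho<\rho_0+2$,
$$n_i\in(-\rho_0-4,\,2-\rho_0)\cup(\rho_0-2,\,\rho_0+4),$$
which contains at most $12$ integers. Hence all $n$ with $c_\nu\neq0$ lie in a set $\mathcal N\subset\{|n|\le2^{k+3}\}$ that depends only on $s_0,k$, with $\#\mathcal N\le C2^{k(d-1)}$. (For $k=-1$ take all $|n|\le4$.) The coefficients lie in $[0,(2\rho)^{-d}]\subset[0,2^{-kd}]$. By the triangle inequality in $n$ and the contraction principle pointwise in $x$,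
$$\Big\|\sum_\nu\varepsilon_\nu A_{r_\nu}g_\nu\Big\|\le2^{-kd}\sum_{n\in\mathcal N}\Big\|\sum_\nu\varepsilon_\nu G^n_{l_\nu}f_\nu\Big\|,\qquad G_l^nf(x)=g_l(f)\big(J_{l-1}(x)+2^{l-1}n\big),\tag{8.2}$$
with norms in $L^q(\Omega\times\mathbb R^d;X)$.

**Step 4: bound one shift.** This is Lemma 8.2, proved below.

**Lemma 8.2.** For $|n|\le2^{k+3}=2^{M-1}$, in $L^q(\Omega\times\mathbb R^d;X)$,
$$\Big\|\sum_\nu\varepsilon_\nu G^n_{l_\nu}f_\nu\Big\|\le C(k+5)\Big\|\sum_\nu\varepsilon_\nu f_\nu\Big\|.$$

**Step 5: assemble.** By (8.1), (8.2) and Lemma 8.2 the constant in (2.2) is at most $2^d\cdot2^{-kd}\cdot C2^{k(d-1)}\cdot C(k+5)\le C(k+5)2^{-k}$. $\square$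

*Proof of Lemma 8.2.* **Step A: separate the scales.** To fit Lemma 7.1, each function must be constant on the cells of the next partition, so we space the scales out. Split the indices into $M+1=k+5$ classes according to $l_\nu$ modulo $M+1$. By the triangle inequality, and since by contraction $\|\sum_{\nu\in\text{class}}\varepsilon_\nu f_\nu\|\le\|\sum_\nu\varepsilon_\nu f_\nu\|$, it suffices to bound each class with a constant $C$. By Remark 2.1 we may take distinct $l_1>l_2>\dots>l_m$ in one class, with functions $f_1,\dots,f_m$. Then $l_{i+1}+M\le l_i-1$. Put $g_i=g_{l_i}(f_i)$.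

**Step B: on good cells the shift is a permutation.** Let $l=l_i$. Let $\sigma_i$ be the permutation of the cells of $\mathcal D_{l-1}$ which inside each $P\in\mathcal D_{l+M}$ acts on positions in $\{0,\dots,2^{M+1}-1\}^d$ by $\mathbf i\mapsto\mathbf i+n$ modulo $2^{M+1}$. We show
$$g_i(J'+2^{l-1}n)=g_i(\sigma_iJ')\qquad\text{for all }J'\in\mathcal D_{l-1}.$$
First, if $I'\in\mathcal D_{l-1}$ has a good parent and ancestor $P\in\mathcal D_{l+M}$, then $I'-2^{l-1}n\subset P$: relative to the lower corner of $P$, each coordinate of $I'$ lies in $[2^{l+M-2},3\cdot2^{l+M-2})$, and the shift is at most $2^{l-1}2^{M-1}=2^{l+M-2}$. Now there are three cases. If $J'+2^{l-1}n$ has a good parent, then $J'$ lies in the same $P$, so $\sigma_iJ'=J'+2^{l-1}n$. If $\sigma_iJ'$ has a good parent, then $\sigma_iJ'-2^{l-1}n$ lies in $P$ and has the same position modulo $2^{M+1}$ as $J'$, hence equals $J'$, and again $\sigma_iJ'=J'+2^{l-1}n$. Otherwise both values are $0$. So $G_{l_i}^nf_i=g_i\circ\sigma_i$,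 where $g_i\circ\sigma_i$ takes on $J'$ the value $g_i(\sigma_iJ')$.

**Step C: apply decoupling and Stein.** Everything is local to the cells $P_0\in\mathcal D_L$; fix one and normalize its measure. Let $\mathcal F_i=\mathcal D_{l_i+M}|_{P_0}$ for $i\le m$ and $\mathcal F_{m+1}=\mathcal D_{l_m-1}|_{P_0}$. Put
$$b_i=g_i-E_{l_i+M}g_i,\qquad a_i=b_i\circ\sigma_i,\qquad\text{so that}\quad g_i\circ\sigma_i=E_{l_i+M}g_i+a_i,$$
since $\sigma_i$ moves cells only inside cells of $\mathcal D_{l_i+M}$. Both $a_i,b_i$ are constant on $\mathcal D_{l_i-1}$-cells, hence on $\mathcal F_{i+1}$-cells by Step A. On each $P\in\mathcal F_i$ they have mean zero and the same distribution, because $\sigma_i$ permutes congruent cells within $P$. Apply Lemma 7.1 to $(\varepsilon_ia_i),(\varepsilon_ib_i)$ for fixed signs, then Lemma 5.1. In $L^q(\Omega\times P_0;X)$,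
$$\Big\|\sum\varepsilon_i\,g_i\circ\sigma_i\Big\|\le\beta\Big\|\sum\varepsilon_ig_i\Big\|+\beta^2\Big\|\sum\varepsilon_ib_i\Big\|\le\big(\beta+\beta^2(1+\beta)\big)\Big\|\sum\varepsilon_ig_i\Big\|.$$
By contraction (the indicator of the good cells, pointwise in $x$) and Lemma 5.1 applied to the filtrations $(\mathcal D_{l_i-1})_i$ and $(\mathcal D_{l_i})_i$, $\|\sum\varepsilon_ig_i\|\le\|\sum\varepsilon_iU_{l_i}f_i\|\le2\beta\|\sum\varepsilon_if_i\|$. Sum $q$-th powers over $P_0\in\mathcal D_L$. $\square$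

## 9. From one window of radii to all radii by type

**Corollary 9.1.** Let $\mathcal S$ be (a) $\{c2^j:j\in\mathbb Z\}$ or (b) $(0,\infty)$. For each $q\in(1,\infty)$ there is $\delta=\delta(q)>0$ such that $\{A_r^k:r\in\mathcal S\}$ has $\mathcal R$-bound $\le C(k+5)2^{-\delta k}$ on $L^q(\mathbb R^d;X)$ for all $k\ge-1$.

*Proof.* (a) All $r\in\mathcal S$ have the same $s$. Use Proposition 8.1 with $S=\{s\}$ and $\delta=1$.

(b) The interval $[1,2)$ is covered by $B=\max(1,2^k)$ disjoint windows as in Proposition 8.1, so $\{A_r^k\}_{r>0}$ splits into families $\mathcal T_1,\dots,\mathcal T_B$, each of $\mathcal R$-bound $\le R=C(k+5)2^{-k}$. The triangle inequality over the $B\approx2^k$ families would use up the whole gain; any type better than $1$ keeps part of it. By Section 2, $Y=L^q(\mathbb R^d;X)$ has some type $t\in(1,2]$.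

Given $T_n\in\mathcal T_{b(n)}$ and $y_n\in Y$, let $z_b=\sum_{b(n)=b}\varepsilon_nT_ny_n$ and $\eta_b=\sum_{b(n)=b}\varepsilon_ny_n$. The $z_b$ involve disjoint sets of signs, so inserting extra independent signs $\varepsilon'_b$ does not change the law of $\sum_bz_b$. Apply type $t$ in $\varepsilon'$ for fixed $(\varepsilon_n)$, and then Minkowski's inequality ($t\le2$). With norms in $L^2=L^2(\Omega;Y)$,
$$\Big\|\sum_bz_b\Big\|_{L^2}\le C\Big(\sum_b\|z_b\|_{L^2}^t\Big)^{1/t}\le CB^{1/t}\max_b\|z_b\|_{L^2}\le CRB^{1/t}\max_b\|\eta_b\|_{L^2}\le CRB^{1/t}\Big\|\sum_b\eta_b\Big\|_{L^2},$$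
the last step by contraction. So $\delta=1-\frac1t>0$ works. $\square$

## 10. A weighted bound that grows linearly in $k$

Fix $\mathcal S$ as in Corollary 9.1 and $r_1,\dots,r_N\in\mathcal S$. To treat random sums as one operator, let $E=X^N$ with norm $\|(x_n)\|_E=\|\sum\varepsilon_nx_n\|_{L^2(\Omega;X)}$ and
$$T^kf=(A_{r_n}^kf_n)_n\qquad\text{for }f=(f_n)\in L^1_{\rm loc}(\mathbb R^d;E).$$
By Fubini and Kahane–Khintchine, bounds for $T^k$ on $L^q(v;E)$ uniform in $N$ and $(r_n)$ are equivalent, up to constants depending on $q$, to $\mathcal R$-bounds of $\{A_r^k:r\in\mathcal S\}$ on $L^q(v;X)$. The kernel of $T^k$ is $\mathcal K(x)=\operatorname{diag}(K_{r_n}^k(x))$, and by contraction $\|\mathcal K(x)-\mathcal K(x')\|_{\mathcal B(E)}\le\max_n|K^k_{r_n}(x)-K^k_{r_n}(x')|$, so (6.1) holds for $\mathcal K$. Since $T^k$ is one convolution formula on $L^1_{\rm loc}(\mathbb R^d;E)$, which contains $L^p(v;E)$ for every $v\in A_p$, the operators on different weighted spaces are consistent.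

Let $\mathcal M_qf=(\mathcal M(\|f\|_E^q))^{1/q}$ and, for scalar $h$,
$$\mathcal M^\#h(x)=\sup_{Q\ni x}\inf_c\frac1{|Q|}\int_Q|h-c|.$$
(Here open or closed cubes give the same value, because the quantity depends continuously on $Q$; with open cubes measurability is clear.)

**Lemma 10.1 (weighted Fefferman–Stein).** Let $v\in A_p$ and let $h\ge0$ be bounded with compact support. Then $\|h\|_{L^p(v)}\le C\|\mathcal M^\#h\|_{L^p(v)}$.

*Proof.* Let $\mathcal M_d$ be the dyadic maximal operator, and write $h_Q$ for the average of $h$ over $Q$. By (W1), $\mathcal M_dh\in L^p(v)$. The idea is to show that $\mathcal M_dh$ rarely doubles where $\mathcal M^\#h$ is small.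

Fix $\lambda,\gamma>0$. Since $h\in L^1$, the set $\{\mathcal M_dh>\lambda\}$ is the disjoint union of the maximal dyadic cubes $Q_i$ with $h_{Q_i}>\lambda$. Let $\hat Q_i$ be the dyadic parent; averages over $\hat Q_i$ and its dyadic ancestors are $\le\lambda$. If $x\in Q_i$ and $\mathcal M_dh(x)>2\lambda$, then some dyadic $R\ni x$ has $h_R>2\lambda$, and necessarily $R\subset Q_i$. Subtracting $h_{\hat Q_i}\le\lambda$ gives $\mathcal M_d\big((h-h_{\hat Q_i})\mathbf 1_{Q_i}\big)(x)>\lambda$. Suppose $\mathcal M^\#h(x_0)\le\gamma\lambda$ for some $x_0\in Q_i$. The weak type $(1,1)$ bound of $\mathcal M_d$, with constant $1$, and $\int_Q|h-h_Q|\le2\inf_c\int_Q|h-c|$ give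
$$|\{x\in Q_i:\mathcal M_dh>2\lambda\}|\le\frac1\lambda\int_{\hat Q_i}|h-h_{\hat Q_i}|\le\frac1\lambda\,2\cdot2^d|Q_i|\,\mathcal M^\#h(x_0)\le2^{d+1}\gamma|Q_i|.$$
By (2.1), summing over $i$ (cubes without such $x_0$ contribute nothing),
$$v(\{\mathcal M_dh>2\lambda,\ \mathcal M^\#h\le\gamma\lambda\})\le C\gamma^\eta\,v(\{\mathcal M_dh>\lambda\}).$$
Multiply by $p\lambda^{p-1}$ and integrate in $\lambda$:
$$2^{-p}\|\mathcal M_dh\|_{L^p(v)}^p\le C\gamma^\eta\|\mathcal M_dh\|^p_{L^p(v)}+\gamma^{-p}\|\mathcal M^\#h\|_{L^p(v)}^p.$$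
Choose $\gamma$ with $C\gamma^\eta\le2^{-p-1}$ and absorb the first term, which is finite. Finally $h\le\mathcal M_dh$ a.e. $\square$

**Proposition 10.2.** For every $v\in A_p$ and $k\ge-1$, with $C$ depending only on $d,p,X,[v]_{A_p}$,
$$\|T^kf\|_{L^p(v;E)}\le C(k+5)\|f\|_{L^p(v;E)}.\tag{10.1}$$

*Proof.* By (W2) choose $q\in(1,p)$ with $v\in A_{p/q}$. Let $f$ be bounded with compact support, $Q$ a cube of side $\ell$ and center $x_Q$, and $z\in Q$. Split $f=f_1+f_2$ with $f_1=f\mathbf 1_{5Q}$.

**Step 1: the near part.** By Corollary 9.1 with exponent $q$, and since $(k+5)2^{-\delta k}\le C$,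
$$\frac1{|Q|}\int_Q\|T^kf_1\|_E\le\Big(\frac1{|Q|}\int\|T^kf_1\|_E^q\Big)^{1/q}\le C\Big(\frac1{|Q|}\int_{5Q}\|f\|_E^q\Big)^{1/q}\le C\mathcal M_qf(z).$$

**Step 2: the far part.** For $x\in Q$ and $y\notin5Q$ we have $|x_Q-y|\ge2\ell\ge2|x-x_Q|$. By (6.1), over annuli $2^m\ell\le|x_Q-y|<2^{m+1}\ell$,
$$\|T^kf_2(x)-T^kf_2(x_Q)\|_E\le C\sum_{m\ge1}\min(1,2^{k-m})\,(2^m\ell)^{-d}\int_{|x_Q-y|<2^{m+1}\ell}\|f(y)\|_E\,dy\le C(k+2)\,\mathcal M_qf(z),$$
because $\sum_{m\ge1}\min(1,2^{k-m})\le k+2$ and $\mathcal M(\|f\|_E)\le\mathcal M_qf$. This sum is where the jump of $\chi_r$ was fatal: without the factor $2^{k-m}$ it diverges.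

**Step 3: conclusion.** Let $g=\|T^kf\|_E$ and compare with the constant $\|T^kf_2(x_Q)\|_E$ on $Q$. Steps 1 and 2 give $\mathcal M^\#g\le C(k+5)\mathcal M_qf$ pointwise. The kernels $K_{r_n}^k$ are bounded with compact support, so $g$ is bounded with compact support. Lemma 10.1, and (W1) for $v\in A_{p/q}$, give
$$\|T^kf\|_{L^p(v;E)}\le C(k+5)\,\|\mathcal M(\|f\|_E^q)\|_{L^{p/q}(v)}^{1/q}\le C(k+5)\|f\|_{L^p(v;E)}.$$
Each $A_r^k$ is bounded on $L^p(v;X)$, since $\|A_r^kf\|_X\le C\mathcal M(\|f\|_X)$. So the estimate extends by density to all $f\in L^p(v;E)$. $\square$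

## 11. Interpolation with change of weight: proof of Theorems 1 and 2

**Lemma 11.1.** Let $w_0,w_1$ be weights, $\theta\in(0,1)$, $w_\theta=w_0^{1-\theta}w_1^\theta$, and let $T$ be linear on $L^p(w_0;E)+L^p(w_1;E)$ with norm $\le B_i\in(0,\infty)$ on $L^p(w_i;E)$, $i=0,1$. Then $\|T\|\le2B_0^{1-\theta}B_1^\theta$ on $L^p(w_\theta;E)$.

*Proof.* Let $f\in L^p(w_\theta;E)$, $\tau>0$, $f_0=f\mathbf 1_{\{w_0\le\tau^pw_1\}}$ and $f_1=f-f_0$. On $\{w_0\le\tau^pw_1\}$ we have $w_0\le\tau^{p\theta}w_\theta$, and on the complement $w_1\le\tau^{-p(1-\theta)}w_\theta$. So $f_i\in L^p(w_i;E)$. For $t>0$ take $\tau=\mu=tB_1/B_0$. Then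
$$2^{1-p}\int\min(w_0,t^pw_1)\|Tf\|^p\le\int\|Tf_0\|^pw_0+t^p\int\|Tf_1\|^pw_1\le B_0^p\int\min(w_0,\mu^pw_1)\|f\|^p,$$
since $t^pB_1^p=B_0^p\mu^p$. The substitution $t=(w_0/w_1)^{1/p}\varsigma$ shows
$$\int_0^\infty t^{-\theta p}\min(w_0,t^pw_1)\frac{dt}t=c_{\theta,p}\,w_\theta,\qquad c_{\theta,p}=\int_0^\infty\varsigma^{-\theta p}\min(1,\varsigma^p)\frac{d\varsigma}\varsigma\in(0,\infty).$$
Multiply the previous inequality by $t^{-\theta p-1}$ and integrate; on the right substitute $t=\mu B_0/B_1$. After dividing by $c_{\theta,p}$,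
$$2^{1-p}\int\|Tf\|^pw_\theta\le B_0^p\Big(\frac{B_1}{B_0}\Big)^{\theta p}\int\|f\|^pw_\theta.\qquad\square$$

*Proof of Theorems 1 and 2.* Let $\mathcal S$ be as in Corollary 9.1(a) for Theorem 1 and (b) for Theorem 2, and let $w\in A_p$.

**Step 1: decay on $L^p(w;E)$.** We place $w$ between the weight $1$, where we have decay, and a more singular $A_p$ weight, where we have linear growth. Apply (W3) to $w$ and to $\sigma=w^{-1/(p-1)}$ with a common $\alpha>0$. Since $(w^{1+\alpha})^{-1/(p-1)}=\sigma^{1+\alpha}$,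
$$\Big(\frac1{|Q|}\int_Qw^{1+\alpha}\Big)\Big(\frac1{|Q|}\int_Q\sigma^{1+\alpha}\Big)^{p-1}\le C\Big[\Big(\frac1{|Q|}\int_Qw\Big)\Big(\frac1{|Q|}\int_Q\sigma\Big)^{p-1}\Big]^{1+\alpha},$$
so $w^{1+\alpha}\in A_p$. Use Lemma 11.1 with $w_0=1$, $w_1=w^{1+\alpha}$, $\theta=\frac1{1+\alpha}$, so that $w_\theta=w$. Corollary 9.1 with exponent $p$ gives $B_0\le C(k+5)2^{-\delta k}$, and (10.1) with $v=w^{1+\alpha}$ gives $B_1\le C(k+5)$. Hence
$$\|T^k\|_{\mathcal B(L^p(w;E))}\le C(k+5)2^{-\delta(1-\theta)k},\qquad k\ge-1,$$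
uniformly in $N$ and $r_1,\dots,r_N\in\mathcal S$.

**Step 2: summation.** For $f\in L^p(w;E)\subset L^1_{\rm loc}(\mathbb R^d;E)$, Section 6 gives $\sum_{k=-1}^KT^kf(x)\to(A_{r_n}f_n(x))_n$ in $E$ for every $x$. By Fatou,
$$\|(A_{r_n}f_n)_n\|_{L^p(w;E)}\le\sum_{k\ge-1}C(k+5)2^{-\delta(1-\theta)k}\,\|f\|_{L^p(w;E)}=C'\|f\|_{L^p(w;E)},$$
with $C'$ independent of $N$ and $(r_n)$. By Kahane–Khintchine this is the $\mathcal R$-boundedness of $\{A_r:r\in\mathcal S\}$ on $L^p(\mathbb R^d,w;X)$. Case (a) is Theorem 1, and case (b) is Theorem 2.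

**Step 3: dependence of the constant.** The numbers $q,\alpha,\eta$ and the constants in (W1)–(W3) can be chosen depending only on $d,p,[w]_{A_p}$, also for the weight $w^{1+\alpha}$, whose $A_p$ constant is controlled by the display in Step 1. So the bound in Theorem 2 depends only on $d,p,X,[w]_{A_p}$. $\square$

Theorem 1 uses only part (a) of Corollary 9.1, so it does not need type.

## 12. Local weights: proof of Theorem 3

Write $\sigma=w^{-1/(p-1)}$. The implications (3)$\Rightarrow$(2)$\Rightarrow$(1) are clear: take $c'=c$, then $N=1$. We need one fact about the size of the cubes in the local condition.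

**Lemma 12.1.** If the $A_p$ condition holds for cubes of side $\le a$, it holds, with another constant, for cubes of side $\le2a$. Hence it holds for sides $\le a'$, for any $a'<\infty$.

*Proof.* Let $K$ be the constant for sides $\le a$. Divide a cube $Q$ of side $\ell\in(a,2a]$ into $4^d$ congruent subcubes. Two subcubes $Q_1,Q_2$ sharing a face lie in a cube $Q'\subset Q$ of side $\ell/2\le a$. By Hölder, $|Q_1|^p\le w(Q_1)\sigma(Q_1)^{p-1}$, so
$$w(Q')\sigma(Q')^{p-1}\le K|Q'|^p=2^{dp}K|Q_1|^p\le2^{dp}K\,w(Q_1)\sigma(Q_1)^{p-1}.$$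
Since $\sigma(Q')\ge\sigma(Q_1)>0$ we get $w(Q_2)\le w(Q')\le2^{dp}Kw(Q_1)$. Similarly $\sigma(Q_2)\le C\sigma(Q_1)$. Chaining through adjacent subcubes, $w(Q)\le Cw(Q_1)$ and $\sigma(Q)\le C\sigma(Q_1)$, whence $w(Q)\sigma(Q)^{p-1}\le C|Q_1|^p\le C|Q|^p$. Iterate for larger sides. $\square$

**(1)$\Rightarrow$(4): test on the dual weight.** Let $Q$ be a cube of side $\ell\le c/2$. Let $j$ be the integer with $r=c2^{-j}\in[\ell,2\ell)$; since $c2^{-j}<2\ell\le c$, $j\ge1$. For $x\in Q$ we have $Q\subset Q[x,r]$. Take $f=\sigma_m\mathbf 1_Qx_0$ with $\|x_0\|=1$ and the bounded function $\sigma_m=(w+\frac1m)^{-1/(p-1)}$. On $Q$,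
$$\|A_rf\|\ge(2r)^{-d}\int_Q\sigma_m\ge4^{-d}|Q|^{-1}\int_Q\sigma_m,\qquad\text{and}\qquad\|f\|^p_{L^p(w;X)}=\int_Q\sigma_m\,\sigma_m^{p-1}w\le\int_Q\sigma_m<\infty.$$
Uniform boundedness gives $w(Q)\big(\int_Q\sigma_m\big)^{p-1}\le C|Q|^p$. Let $m\to\infty$. So the $A_p$ condition holds for cubes of side $\le c/2$, and (4) follows by Lemma 12.1.

**All radii.** If $\{A_{c2^j}\}_{j\in\mathbb Z}$ is uniformly bounded, the previous argument applies to every cube and gives $w\in A_p$. Then Theorem 2 gives $\mathcal R$-boundedness of $\{A_r:r>0\}$, which in turn gives uniform boundedness of $\{A_{c2^j}\}_{j\in\mathbb Z}$. This proves the last assertion of Theorem 3.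

**(4)$\Rightarrow$(3), first part: extend $w$ from a cube to a global $A_p$ weight.** Let $c'>0$ and $a=3c'$. By Lemma 12.1 the $A_p$ condition holds for cubes of side $\le a$ with some constant $K$. Let $R$ be a cube of side $a$ and $\tilde w$ the extension of $w|_R$ to $\mathbb R^d$ by repeated even reflection across faces. We check that $[\tilde w]_{A_p}\le3^{dp}K$, independently of $R$.

If a cube $Q$ has side $\ell\le a$, then in each coordinate its side contains at most one fold point in its interior. So the folding map sends $Q$ into a cube $Q'\subset R$ of side $\ell$, at most $2^d$-to-one up to null sets. Thus $\tilde w(Q)\le2^dw(Q')$, similarly for $\sigma$, and the $A_p$ product over $Q$ is at most $2^{dp}K$. If $\ell>a$, then $Q$ is covered by at most $(\frac\ell a+2)^d\le(3\ell/a)^d$ reflected copies of $R$, so averages over $Q$ are at most $3^d$ times averages over $R$, and the product is at most $3^{dp}K$.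

In particular $\sigma\in L^1_{\rm loc}$, so $L^p(w;X)\subset L^1_{\rm loc}(\mathbb R^d;X)$ and the $A_r$ are well defined.

**(4)$\Rightarrow$(3), second part: localize.** Tile $\mathbb R^d$ by cubes $R_0$ of side $c'$ and put $R=3R_0$, of side $a$. If $r_n\le c'$, then on $R_0$ we have $A_{r_n}f_n=A_{r_n}(f_n\mathbf 1_{3R_0})$, and $\tilde w=w$ on $3R_0$. Theorem 2 for $\tilde w$, in the form (2.2) and with a constant that does not depend on $R_0$, gives
$$\Big\|\sum\varepsilon_nA_{r_n}f_n\Big\|_{L^p(\Omega\times R_0,w;X)}\le C\Big\|\sum\varepsilon_nf_n\Big\|_{L^p(\Omega\times3R_0,w;X)}.$$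
Sum $p$-th powers over the tiles. The cubes $3R_0$ overlap at most $3^d$ times up to null sets, so (2.2) holds on $L^p(w;X)$ for $\{A_r:0<r\le c'\}$. $\square$

For $w(x)=e^{x_1}$, which lies in $A_p^{\rm loc}$ and not in $A_p$ by Section 2, Theorem 3 says that $\{A_r:0<r\le c'\}$ is $\mathcal R$-bounded for each $c'$, while $\{A_{c2^j}:j\in\mathbb Z\}$ is not even uniformly bounded.
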